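\title{Permutations of $\mathbb F_q^n$ whose reduced representatives are algebraically dependent}

\begin{abstract}
Every map $\mathbb F_q^n\to\mathbb F_q^n$ is induced by a unique tuple of polynomials of degree less than $q$ in each variable. We show that for every prime power $q$ and all sufficiently large $n$ there is a permutation of $\mathbb F_q^n$ for which the coordinates of this tuple are algebraically dependent over $\mathbb F_q$. The construction combines a count of rank-one $2\times2$ matrices with a masking device that turns an injective reduced tuple into a reduced permutation without lowering the excess of the number of variables over the transcendence degree. We also show that this excess is unbounded, while the transcendence degree of a reduced permutation of $\mathbb F_q^n$ is always at least $\log_q(n+1)$.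
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $q$ is a prime power and $k=\mathbb F_q$. A tuple $F=(F_1,\dots,F_n)\in k[x_1,\dots,x_n]^n$ induces a map $k^n\to k^n$ by evaluation, and a tuple that induces a given map is a \emph{polynomial representative} of it. Representatives are far from unique, because every element of the \emph{grid ideal} $(x_1^q-x_1,\dots,x_n^q-x_n)$ vanishes on $k^n$. Call a polynomial, or a tuple of polynomials, \emph{reduced} if its degree in each single variable is less than $q$. Every function $k^n\to k$ is induced by exactly one reduced polynomial, its normal form modulo the grid ideal, and so every map $k^n\to k^n$ has exactly one reduced representative. A \emph{reduced permutation} of $k^n$ is a reduced tuple $F\in k[x_1,\dots,x_n]^n$ that induces a permutation of $k^n$.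

The polynomials $F_1,\dots,F_n$ are \emph{algebraically independent} if no nonzero $R\in k[y_1,\dots,y_n]$ satisfies $R(F_1,\dots,F_n)=0$ in the polynomial ring $k[x_1,\dots,x_n]$. It is essential that the identity is required of polynomials: as a function on $k^n$, every $F_i$ satisfies $F_i^q-F_i=0$. Independence is thus a property of the representative and not of the map, and the reduced representative is the one canonical choice. The following question is posed in \cite{BS}.

\begin{quote}
\emph{Are the coordinates of every reduced permutation of $\mathbb F_q^n$ algebraically independent over $\mathbb F_q$, for every prime power $q$ and every $n\ge1$?}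
\end{quote}

Three known results, which we quote without proof, frame the question.
\begin{itemize}
\item[(K1)] For $n=1$ and $n=2$, every polynomial representative of a permutation of $k^n$ has algebraically independent coordinates.
\item[(K2)] Every reduced permutation of $\mathbb F_2^3$ has algebraically independent coordinates.
\item[(K3)] For $n\ge3$, every map $k^n\to k^n$ has some polynomial representative, in general not reduced, with algebraically dependent coordinates.
\end{itemize}
By (K3), dependence can be arranged once we may add elements of the grid ideal. A reduced representative leaves no such freedom, and several observations suggest the answer ``yes''. Invertible affine maps and triangular maps $F_i=x_i+f_i(x_1,\dots,x_{i-1})$ have independent coordinates, since all $x_i$ are polynomials in the $F_i$. The most obvious way to be dependent, namely $F=G(H_1,\dots,H_d)$ with $d<n$ polynomials $H_j$, is closed to a permutation, because such an $F$ takes at most $q^d$ values. Finally, if $F$ is a permutation and $R(F)=0$, then $R$ vanishes at all $q^n$ points of $k^n$; so a nonzero relation $R$ is never reduced, and relations such as $y_1y_4-y_2y_3$ are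 excluded.

Nevertheless the answer is ``no'', over every finite field.

\begin{theorem}\label{thm:main}
Let $q$ be a prime power, let $m$ be the least positive integer with
\begin{equation}\label{eq:m}
m\log_q\Big(1+\frac{q^2-q-1}{q^3}\Big)\ge3,
\end{equation}
and put $n_0(q)=(3m+1)\big(1+(2^q-1)^{4m}\big)$. For every $n\ge n_0(q)$ there is a reduced permutation of $\mathbb F_q^n$ with algebraically dependent coordinates. For $q=2$ the same holds with $m=7$ in the formula for $n_0(q)$.
\end{theorem}

Such an $m$ exists because $q^2-q-1>0$. To measure dependence we use the transcendence degree. For a tuple $\varphi=(\varphi_1,\dots,\varphi_e)$ of polynomials in $\tau$ variables, let $k(\varphi)$ be the field generated by its coordinates and define the \emph{deficit}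
\[
\delta(\varphi)=\tau-\operatorname{trdeg}_k k(\varphi)\ \ge 0 .
\]
When $e=\tau$, the coordinates are dependent exactly if $\delta(\varphi)>0$. The main tool says that the requirement $e=\tau$ can be dropped: it is enough to find an injective reduced tuple of positive deficit with any number of coordinates.

\begin{theorem}[Lifting]\label{thm:lift}
Let $\varphi\in k[w_1,\dots,w_\tau]^e$ be a reduced tuple that is injective on $k^\tau$. Then there are an integer $N$ with $0\le N\le\tau(2^q-1)^e$ and a reduced permutation $F$ of $k^{N+\tau}$ with $\delta(F)\ge\delta(\varphi)$. Hence a reduced permutation with algebraically dependent coordinates exists over $k$ if and only if, for some $\tau$ and $e$, there is a reduced tuple $\varphi\in k[w_1,\dots,w_\tau]^e$, injective on $k^\tau$, with $\operatorname{trdeg}_kk(\varphi)<\tau$.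
\end{theorem}

The last theorem describes how dependence varies with $n$.

\begin{theorem}\label{thm:comp}
Let $q$ be a prime power.
\begin{itemize}
\item[(a)] The set of $n\ge1$ for which all reduced permutations of $k^n$ have algebraically independent coordinates is an initial segment $\{1,\dots,\nu(q)\}$ with $2\le\nu(q)<\infty$, and $\nu(2)\ge3$.
\item[(b)] For every $c$ there is a reduced permutation $F$ of some $k^n$ with $\delta(F)\ge c$.
\item[(c)] Every reduced permutation $F$ of $k^n$ satisfies $\operatorname{trdeg}_kk(F)\ge\log_q(n+1)$.
\end{itemize}
\end{theorem}

For $q=2$, Theorems \ref{thm:main} and \ref{thm:comp}(a) together give $3\le\nu(2)<22\,(1+3^{28})$.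

Section \ref{sec:rank} constructs an injective reduced tuple of positive deficit from rank-one matrices. Sections \ref{sec:mask} and \ref{sec:lift} prove the lifting theorem, and Section \ref{sec:main} puts the two together. Section \ref{sec:lower} proves the lower bound and is independent of the construction. The results (K1) and (K2) enter only in the lower bounds for $\nu(q)$; (K3) is not used.

\section{Reduced polynomials and transcendence degree}\label{sec:prelim}

We collect the standard facts on which everything rests.

\begin{itemize}
\item[(R1)] \emph{Every function $k^r\to k$ is induced by exactly one reduced polynomial in $r$ variables.} Indeed, for $a\in k^r$ the reduced polynomial $\prod_j\big(1-(x_j-a_j)^{q-1}\big)$ induces the indicator function of $a$. So evaluation maps the space of reduced polynomials onto the space of functions, and both spaces have dimension $q^r$.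
\item[(R2)] \emph{Linear combinations of reduced polynomials are reduced, and so is the product of two reduced polynomials in disjoint sets of variables.} In such a product each variable occurs in one factor only. Without disjointness the statement fails: $x^{q-1}\cdot x=x^q$ has normal form $x$.
\end{itemize}

The transcendence degree $\operatorname{trdeg}K$ of a field $K\supset k$ is the largest number of elements of $K$ that are algebraically independent over $k$. In particular $\operatorname{trdeg}K\le\operatorname{trdeg}K'$ if $K\subset K'$.

\begin{itemize}
\item[(T1)] \emph{If $K=k(A)$ for a finite set $A$, then $\operatorname{trdeg}K$ is the largest size of an algebraically independent subset of $A$.} Thus a field generated by $e$ elements has transcendence degree at most $e$, with equality exactly if they are independent.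
\item[(T2)] \emph{$\operatorname{trdeg}k(A\cup B)\le\operatorname{trdeg}k(A)+\operatorname{trdeg}k(B)$ for finite sets $A,B$ in a common field.} An independent subset of $A\cup B$ is the union of an independent subset of $A$ and one of $B$; apply (T1).
\end{itemize}

\section{Rank-one matrices}\label{sec:rank}

An injective tuple $\varphi$ in $\tau$ variables of transcendence degree $\tau-1$ must place $q^\tau$ distinct points on a set that has only $\tau-1$ free parameters. The expectation that $d$ parameters give $q^d$ points is correct for affine space, but elsewhere it can be off by a factor, and factors multiply when we take products.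

The example we use is the set of $2\times2$ matrices of rank one. Their four entries satisfy the relation $X_{11}X_{22}=X_{12}X_{21}$, which leaves three parameters. To count them, fix a set $P\subset k^2\setminus\{0\}$ that contains exactly one nonzero vector on each of the $q+1$ lines through the origin of $k^2$.

\begin{lemma}\label{lem:rank}
The map $P\times(k^2\setminus\{0\})\to k^{2\times2}$, $(v,c)\mapsto vc^T=(v_ac_b)_{a,b\in\{1,2\}}$, is injective.
\end{lemma}

\begin{proof}
The columns of $vc^T$ are $c_1v$ and $c_2v$. Since $c\ne0$, they span the line through $v$, and this line contains only one vector of $P$. So $vc^T$ determines $v$. Since $v\ne0$, the column $c_bv$ then determines $c_b$.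
\end{proof}

The normalization $v\in P$ is needed because $(\lambda v)(\lambda^{-1}c)^T=vc^T$ for $\lambda\ne0$. The lemma exhibits
\begin{equation}\label{eq:count}
(q+1)(q^2-1)=q^3\Big(1+\frac{q^2-q-1}{q^3}\Big)
\end{equation}
matrices of rank one, more than $q^3$; for $q=2$ this is $9$ against $8$. An $m$-tuple of such matrices has $3m$ parameters, and the number of $m$-tuples exceeds $q^{3m+1}$ once $m$ is large.

There is a trap here. Take any injection of $k^{3m+1}$ into the set of $m$-tuples of rank-one matrices, and let $\varphi$ be its reduced representative. Then the determinant relations hold at every point of the grid, but that only makes them valid modulo the grid ideal, not as identities of polynomials. To get identities we build $\varphi$ in the factored form $vc^T$, with polynomial vectors $v$ and $c$. To keep the products $v_ac_b$ reduced we let $v$ and $c$ depend on disjoint sets of variables, as (R2) demands.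

\begin{proposition}\label{prop:tuple}
Let $m\ge1$ and $\alpha,\beta\ge0$ be integers with $q^\alpha\le(q+1)^m$ and $q^\beta\le(q^2-1)^m$. There is a reduced tuple $\varphi$ of $4m$ polynomials in $\alpha+\beta$ variables that is injective on $k^{\alpha+\beta}$ and satisfies $\operatorname{trdeg}k(\varphi)\le3m$.
\end{proposition}

\begin{proof}
The two inequalities allow us to choose injective maps of sets
\[
(v_1,\dots,v_m):k^\alpha\to P^m,\qquad (c_1,\dots,c_m):k^\beta\to(k^2\setminus\{0\})^m .
\]
By (R1), write $v_i=(v_{i1},v_{i2})$ with reduced polynomials $v_{ia}$ in variables $x=(x_1,\dots,x_\alpha)$, and $c_i=(c_{i1},c_{i2})$ with reduced polynomials $c_{ib}$ in further variables $y=(y_1,\dots,y_\beta)$. Put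
\[
\varphi_{iab}(x,y)=v_{ia}(x)\,c_{ib}(y),\qquad 1\le i\le m,\quad a,b\in\{1,2\}.
\]
These $4m$ polynomials are reduced by (R2).

At a point $(x,y)$ of $k^{\alpha+\beta}$, the values $\varphi_{iab}$ with $i$ fixed are the entries of $v_i(x)c_i(y)^T$. By Lemma \ref{lem:rank} they determine $v_i(x)$ and $c_i(y)$. The vectors $v_1(x),\dots,v_m(x)$ determine $x$, and $c_1(y),\dots,c_m(y)$ determine $y$. So $\varphi$ is injective.

For each $i$, both $\varphi_{i11}\varphi_{i22}$ and $\varphi_{i12}\varphi_{i21}$ equal the polynomial $v_{i1}v_{i2}c_{i1}c_{i2}$. So the four polynomials $\varphi_{iab}$ are dependent and generate a field of transcendence degree at most $3$ by (T1). Now (T2) gives $\operatorname{trdeg}k(\varphi)\le3m$.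
\end{proof}

The price of disjoint variables is that $(q+1)^m$ and $(q^2-1)^m$ are rounded down to powers of $q$ separately. The case $q=2$, where both numbers equal $3^m$, shows the effect. The largest admissible value of $\alpha$, and of $\beta$, is the exponent of the largest power of $2$ below $3^m$. For $3^m=3,9,27,81,243,729,2187$ this exponent is $1,3,4,6,7,9,11$, so $\alpha+\beta$ is at most $2,6,8,12,14,18,22$, to be compared with $3m+1=4,7,10,13,16,19,22$. A positive deficit is first guaranteed at $m=7$. In general each rounding loses less than $1$ in the exponent and we want to gain $1$, which explains the constant $3$ in \eqref{eq:m}.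

\begin{corollary}\label{cor:tuple}
Let $m$ satisfy \eqref{eq:m}, or let $q=2$ and $m=7$. There is a reduced tuple $\varphi$ of $4m$ polynomials in $3m+1$ variables that is injective on $k^{3m+1}$ and has $\delta(\varphi)\ge1$.
\end{corollary}

\begin{proof}
We need $\alpha,\beta$ as in Proposition \ref{prop:tuple} with $\alpha+\beta=3m+1$. For $q=2$, $m=7$ take $\alpha=\beta=11$, as $2^{11}=2048\le2187=3^7$. If $m$ satisfies \eqref{eq:m}, let $\alpha=\lfloor m\log_q(q+1)\rfloor$ and $\beta_0=\lfloor m\log_q(q^2-1)\rfloor$. By \eqref{eq:count} and \eqref{eq:m},
\[
\alpha+\beta_0>m\log_q\big((q+1)(q^2-1)\big)-2=3m+m\log_q\Big(1+\frac{q^2-q-1}{q^3}\Big)-2\ge3m+1 .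
\]
Put $\beta=3m+1-\alpha$. Then $\beta\le\beta_0$, so $q^\beta\le(q^2-1)^m$. Also $q+1\le q^2$ gives $\alpha\le2m$, so $\beta>0$.
\end{proof}

\section{Masking a product}\label{sec:mask}

Let $\varphi\in k[w_1,\dots,w_\tau]^e$ be reduced and injective on $k^\tau$. We want to make a permutation out of $\varphi$ without leaving the field it generates. The first attempt is to compose with a left inverse. Choose polynomials $h=(h_1,\dots,h_\tau)$ in $x_1,\dots,x_e$ with $h(\varphi(w))=w$ for all $w\in k^\tau$. The tuple $h(\varphi)$ lies in $k[\varphi]^\tau$ and represents the identity of $k^\tau$; if $\delta(\varphi)>0$, its coordinates are dependent. But its normal form is $(w_1,\dots,w_\tau)$, and reduction has destroyed the dependence. If $h$ were affine, then $h(\varphi)$ would be reduced, hence equal to $w$ by (R1), and then $\delta(\varphi)=0$. So in the case of interest $h$ must multiply the $\varphi_i$ with one another, and these products are what reduction alters.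

By (R2), expressions $g_0(s)+\sum_ig_i(s)\varphi_i(w)$ with new variables $s$ are safe. The idea is to output not $w$ itself but a list of safe expressions from whose \emph{values} $w$ can be computed. The multiplications are then carried out only in the proof of injectivity and never in the polynomials. The new variables, which we call \emph{masks}, keep the books balanced: each additional coordinate is paid for by one additional variable.

\begin{example}\label{ex:F4}
Let $k=\mathbb F_4$, $\tau=e=1$ and $\varphi=w^2$. Since $w^4=w$ on $k$, the left inverse is $h(x)=x^2$, and $h(\varphi)=w^4\in k[\varphi]$ has normal form $w\notin k(\varphi)$. Introduce masks $t,u$ and hide both factors of $x\cdot x$: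
\[
(x+t)(x+u)=x^2+(t+u)x+tu .
\]
The two factors on the left and the correction $(t+u)x+tu$ have degree one in $x$. Substitute $x=\varphi$ and put
\[
F(t,u,w)=\big(w^2+t,\ \ w^2+u,\ \ -(t+u)w^2-tu\big).
\]
This tuple is reduced, and its coordinates lie in $k[t,u,\varphi]$. It is a permutation of $k^3$: at a point of $k^3$ we have $F_3+F_1F_2=w^4=w$, so the value of $F$ determines $w$, and then $t=F_1-w^2$ and $u=F_2-w^2$. There is no deficit to preserve here, but the mechanism is complete.
\end{example}

For a monomial $x_j\mu$ of higher degree we start the same way:
\begin{equation}\label{eq:split}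
(x_j+t)(\mu+u)=x_j\mu+t\mu+ux_j+ut .
\end{equation}
Now $\mu+u$ and the correction $t\mu$ are not affine in $x$, but their degree in $x$ has dropped by one, and we can mask each of them recursively. Two features are forced on the induction. The coefficient $t$ of $t\mu$ is an earlier mask, so coefficients must be allowed to depend on a parameter $c$. And whoever decodes the output sees $x_j+t$ but not $t$, so the decoding function must not depend on that parameter.

\begin{definition}\label{def:mask}
Let $C$ be a nonempty set and $N\ge0$, $e\ge1$. A function $f:C\times k^N\times k^e\to k$ is \emph{affine in $x$} if $f(c,s,x)=b_0(c,s)+\sum_{i=1}^eb_i(c,s)x_i$ for some functions $b_0,\dots,b_e$ on $C\times k^N$. A \emph{masking with $N$ masks} of a function $h:C\times k^e\to k$ consists of functions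
\[
E:C\times k^N\times k^e\to k^N,\qquad y:C\times k^N\times k^e\to k,\qquad \Psi:k^N\to k
\]
such that
\begin{itemize}
\item[(M1)] $y$ and all coordinates of $E$ are affine in $x$;
\item[(M2)] for each fixed $(c,x)$, the map $s\mapsto E(c,s,x)$ is a bijection of $k^N$;
\item[(M3)] $y(c,s,x)+\Psi(E(c,s,x))=h(c,x)$ for all $c,s,x$.
\end{itemize}
\end{definition}

In Example \ref{ex:F4}, $C$ is a point, $E=(x+t,x+u)$, $y=-(t+u)x-tu$ and $\Psi(z,p)=zp$. Define $N(0)=N(1)=0$ and $N(D+1)=2N(D)+2$ for $D\ge1$. Since $N(D+1)+2=2(N(D)+2)$, we have $N(D)=2^D-2$ for $D\ge1$, and $N(D)\le2^D$ for all $D\ge0$.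

\begin{lemma}\label{lem:mono}
Let $\mu$ be a monomial of total degree $D$ in $x_1,\dots,x_e$. For every nonempty set $C$ and every function $a:C\to k$, the function $a(c)\mu(x)$ has a masking with $N(D)$ masks.
\end{lemma}

\begin{proof}
We use induction on $D$, for all $C$ and $a$ at once. For $D\le1$ the function is affine in $x$; take $N=0$, $y=a(c)\mu(x)$ and $\Psi=0$, with $k^0$ a point.

Assume the lemma for some $D\ge1$. A monomial of degree $D+1$ has the form $x_j\mu$ with $\deg\mu=D$. The induction hypothesis gives two maskings with $N(D)$ masks each:
\begin{itemize}
\item $E_1(c,s_1,x)$, $y_1(c,s_1,x)$, $\Psi_1$ for the function $a(c)\mu(x)$, with parameter $c\in C$;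
\item $E_2(c,t,s_2,x)$, $y_2(c,t,s_2,x)$, $\Psi_2$ for the function $-t\,a(c)\mu(x)$, with parameter $(c,t)\in C\times k$.
\end{itemize}
Take the masks $s=(t,s_1,u,s_2)$ with $t,u\in k$; there are $2N(D)+2=N(D+1)$ of them. Put
\[
z=x_j+t,\qquad p=y_1+u,\qquad E=(z,E_1,p,E_2),\qquad y=y_2-ux_j-ut,
\]
and for $\zeta,\pi\in k$ and $\eta_1,\eta_2\in k^{N(D)}$ define
\[
\Psi(\zeta,\eta_1,\pi,\eta_2)=\zeta\,\big(\pi+\Psi_1(\eta_1)\big)+\Psi_2(\eta_2).
\]
This is a function on $k^{N(D+1)}$ alone, because $\Psi_1$ does not depend on $c$ and $\Psi_2$ does not depend on $(c,t)$.

(M1) The functions $y_1$ and the coordinates of $E_1$ are affine in $x$ with coefficients depending on $(c,s_1)$; the function $y_2$ and the coordinates of $E_2$ are affine in $x$ with coefficients depending on $(c,t,s_2)$. All these arguments are part of $(c,s)$. Adding $t$, $u$, $-ut$ changes the constant coefficient, and adding $x_j$ or $-ux_j$ changes the coefficient of $x_j$.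

(M2) Fix $(c,x)$ and a target $(\zeta,\eta_1,\pi,\eta_2)$. We solve $E(c,s,x)=(\zeta,\eta_1,\pi,\eta_2)$ block by block. The first equation holds exactly for $t=\zeta-x_j$. The second has a unique solution $s_1$ by (M2) for $E_1$. The third then holds exactly for $u=\pi-y_1(c,s_1,x)$. With $t$ now fixed, the fourth has a unique solution $s_2$ by (M2) for $E_2$ at the parameter $(c,t)$. So every target has exactly one preimage.

(M3) Write $a=a(c)$ and $\mu=\mu(x)$. By (M3) for the two given maskings, $p+\Psi_1(E_1)=a\mu+u$ and $y_2+\Psi_2(E_2)=-ta\mu$. As in \eqref{eq:split},
\begin{align*}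
y+\Psi(E)&=\big(y_2+\Psi_2(E_2)\big)-ux_j-ut+(x_j+t)(a\mu+u)\\
&=-ta\mu-ux_j-ut+\big(ax_j\mu+ux_j+ta\mu+ut\big)=a\,x_j\mu .\qedhere
\end{align*}
\end{proof}

A left inverse consists of $\tau$ polynomials, each a sum of monomials. Condition (M3) is additive, so we mask every term with its own masks and add up. No parameter is needed any more.

\begin{lemma}\label{lem:map}
Let $h_1,\dots,h_\tau:k^e\to k$ be functions. There are an integer $N$ with $0\le N\le\tau(2^q-1)^e$ and functions $E:k^N\times k^e\to k^N$, $y_\ell:k^N\times k^e\to k$, $\Psi_\ell:k^N\to k$ such that $(E,y_\ell,\Psi_\ell)$ is a masking of $h_\ell$ for every $\ell=1,\dots,\tau$, with the same $E$.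
\end{lemma}

\begin{proof}
Let $\Gamma=\{0,\dots,q-1\}^e$. By (R1), $h_\ell(x)=\sum_{\gamma\in\Gamma}a_{\ell\gamma}x^\gamma$ with $a_{\ell\gamma}\in k$. For each pair $(\ell,\gamma)$, Lemma \ref{lem:mono} with $C$ a point gives a masking $(E_{\ell\gamma},y_{\ell\gamma},\Psi_{\ell\gamma})$ of $a_{\ell\gamma}x^\gamma$ with masks $s_{\ell\gamma}\in k^{N(|\gamma|)}$, where $|\gamma|=\gamma_1+\dots+\gamma_e$. Let $s=(s_{\ell\gamma})_{\ell,\gamma}\in k^N$ be the list of all masks, and for $\eta=(\eta_{\ell\gamma})_{\ell,\gamma}\in k^N$ put
\[
E(s,x)=\big(E_{\ell\gamma}(s_{\ell\gamma},x)\big)_{\ell,\gamma},\qquad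
y_\ell(s,x)=\sum_{\gamma}y_{\ell\gamma}(s_{\ell\gamma},x),\qquad
\Psi_\ell(\eta)=\sum_\gamma\Psi_{\ell\gamma}(\eta_{\ell\gamma}).
\]
Sums of functions affine in $x$ are affine in $x$, which gives (M1). For fixed $x$ the map $s\mapsto E(s,x)$ is a product of bijections, one for each block, which gives (M2). Summing (M3) over $\gamma$ gives $y_\ell+\Psi_\ell(E)=h_\ell$. Finally,
\[
N=\tau\sum_{\gamma\in\Gamma}N(|\gamma|)\le\tau\sum_{\gamma\in\Gamma}2^{|\gamma|}=\tau\,(1+2+\dots+2^{q-1})^e=\tau(2^q-1)^e.\qedhere
\]
\end{proof}

\section{From injective tuples to permutations}\label{sec:lift}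

\begin{proof}[Proof of Theorem \ref{thm:lift}]
Since $\varphi$ is injective on $k^\tau$, there are functions $h_1,\dots,h_\tau:k^e\to k$ with $h_\ell(\varphi(w))=w_\ell$ for all $w\in k^\tau$; their values off the image of $\varphi$ are arbitrary. This is the only use of injectivity. Take $N,E,y_\ell,\Psi_\ell$ from Lemma \ref{lem:map} and define a self-map of $k^N\times k^\tau$ by
\[
\Phi(s,w)=\big(E(s,\varphi(w)),\ y_1(s,\varphi(w)),\dots,y_\tau(s,\varphi(w))\big).
\]

\emph{The map $\Phi$ is a permutation.} Let $\Phi(s,w)=(\eta,\theta_1,\dots,\theta_\tau)$. By (M3), $w_\ell=h_\ell(\varphi(w))=\theta_\ell+\Psi_\ell(\eta)$, so the value of $\Phi$ determines $w$. Then $x=\varphi(w)$ is known, and by (M2) the equation $E(s,x)=\eta$ determines $s$. So $\Phi$ is an injective self-map of a finite set.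

\emph{The reduced representative of $\Phi$.} By (M1), the $j$-th coordinate of $\Phi$ is a function $g_{j0}(s)+\sum_ig_{ji}(s)\varphi_i(w)$. By (R1) we may take the $g_{ji}$ to be reduced polynomials in $s_1,\dots,s_N$. The polynomial
\[
F_j=g_{j0}(s)+\sum_{i=1}^eg_{ji}(s)\,\varphi_i(w)\in k[s,w]
\]
is reduced by (R2), because $\varphi$ is reduced and the variables $s$ and $w$ are disjoint; this is the only use of the hypothesis that $\varphi$ is reduced. Hence $F=(F_1,\dots,F_{N+\tau})$ is a reduced permutation of $k^{N+\tau}$.

\emph{The deficit.} All $F_j$ lie in $k(s_1,\dots,s_N,\varphi_1,\dots,\varphi_e)$, so $\operatorname{trdeg}k(F)\le N+\operatorname{trdeg}k(\varphi)$ by (T1) and (T2). Subtracting from $N+\tau$ gives $\delta(F)\ge\delta(\varphi)$.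

For the equivalence, a tuple $\varphi$ with $\operatorname{trdeg}k(\varphi)<\tau$ has $\delta(\varphi)\ge1$, so it lifts to a reduced permutation with $\delta(F)\ge1$. Conversely, a reduced permutation of $k^n$ with dependent coordinates is itself such a tuple, with $\tau=e=n$.
\end{proof}

\section{Dependent permutations in all large dimensions}\label{sec:main}

One example produces many, by placing permutations side by side.

\begin{lemma}\label{lem:prod}
Let $F$ and $G$ be reduced permutations of $k^n$ and $k^{n'}$, written in disjoint sets of variables. Then $(F,G)$ is a reduced permutation of $k^{n+n'}$ with $\delta(F,G)\ge\delta(F)+\delta(G)$. In particular, if $k^n$ has a reduced permutation with dependent coordinates, then so does $k^{n+1}$.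
\end{lemma}

\begin{proof}
The tuple $(F,G)$ is reduced and induces the product of two bijections. By (T2), $\operatorname{trdeg}k(F,G)\le\operatorname{trdeg}k(F)+\operatorname{trdeg}k(G)$, which is the inequality for $\delta$. For the last claim take $G=(x_{n+1})$, which is reduced because $q\ge2$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Let $\varphi$ be the tuple of Corollary \ref{cor:tuple}, so that $\tau=3m+1$, $e=4m$ and $\delta(\varphi)\ge1$. Theorem \ref{thm:lift} gives a reduced permutation $F$ of $k^{n_1}$ with $\delta(F)\ge1$, where
\[
n_1=N+\tau\le\tau\big(1+(2^q-1)^e\big)=(3m+1)\big(1+(2^q-1)^{4m}\big).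
\]
Its coordinates are dependent, and Lemma \ref{lem:prod} extends the example to every $n\ge n_1$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:comp}(a) and (b)]
(a) The set of $n\ge1$ for which $k^n$ has a reduced permutation with dependent coordinates is nonempty by Theorem \ref{thm:main} and closed under $n\mapsto n+1$ by Lemma \ref{lem:prod}. Its complement is therefore a finite initial segment. It contains $1$ and $2$ by (K1), and it contains $3$ when $q=2$ by (K2).

(b) Let $F$ be a reduced permutation of some $k^n$ with $\delta(F)\ge1$. By Lemma \ref{lem:prod}, $c$ copies of $F$ in disjoint sets of variables form a reduced permutation of $k^{cn}$ of deficit at least $c$.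
\end{proof}

\section{A lower bound from leading exponents}\label{sec:lower}

The deficit is unbounded, but the transcendence degree cannot stay bounded as $n$ grows. The reason is that a permutation supplies $n+1$ different leading monomials, reducedness confines their exponents to a box, and a subspace of small dimension meets the box in few points.

Order $\mathbb Z_{\ge0}^n$ lexicographically: $\gamma>\gamma'$ if the first nonzero entry of $\gamma-\gamma'$ is positive. This is a total order, and $\gamma>\gamma'$ implies $\gamma+\epsilon>\gamma'+\epsilon$. For a nonzero $f\in k[x_1,\dots,x_n]$ let $\lambda(f)$, the \emph{leading exponent}, be the largest $\gamma$ such that $x^\gamma$ occurs in $f$. We use two standard facts.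
\begin{itemize}
\item[(L1)] $\lambda(fg)=\lambda(f)+\lambda(g)$, since the product of the two leading terms is larger than every other product of a term of $f$ with a term of $g$.
\item[(L2)] If nonzero polynomials $g_1,\dots,g_r$ have distinct leading exponents, then a linear combination $\sum_ib_ig_i$ with not all $b_i$ zero is nonzero, and its leading exponent is the largest $\lambda(g_i)$ with $b_i\ne0$, since that term cannot cancel.
\end{itemize}

\begin{lemma}\label{lem:lead}
If nonzero polynomials $f_1,\dots,f_r$ have leading exponents that are linearly independent over $\mathbb Q$, then $f_1,\dots,f_r$ are algebraically independent over $k$.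
\end{lemma}

\begin{proof}
By (L1), the product $f_1^{j_1}\cdots f_r^{j_r}$ has leading exponent $\sum_ij_i\lambda(f_i)$, and by linear independence different $(j_1,\dots,j_r)$ give different exponents. For $R\ne0$ the polynomial $R(f_1,\dots,f_r)$ is a nontrivial linear combination of such products, so it is nonzero by (L2).
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:comp}(c)]
Let $V$ be the $k$-span of $1,F_1,\dots,F_n$ and $d=\operatorname{trdeg}k(F)$. If $b_0+\sum_ib_iF_i=0$, then the reduced polynomial $b_0+\sum_ib_iy_i$ vanishes on the image of $F$, which is all of $k^n$, so all $b_i$ are zero by (R1). Thus $\dim V=n+1$; this is where we use that $F$ is onto.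

Let $L=\{\lambda(f):f\in V,\ f\ne0\}$. Write a basis of $V$ as the rows of its coefficient matrix, with the columns indexed by exponents in decreasing order, and bring the matrix into row echelon form. The resulting basis has $n+1$ distinct leading exponents, the pivot columns, and by (L2) these form all of $L$. So $|L|=n+1$. All elements of $V$ are reduced by (R2), so $L\subset\{0,\dots,q-1\}^n$; this is where we use that $F$ is reduced.

Let $U\subset\mathbb Q^n$ be the span of $L$ and $r=\dim U$. Choose $f_1,\dots,f_r\in V$ whose leading exponents form a basis of $U$. They are algebraically independent by Lemma \ref{lem:lead} and lie in $k(F)$, so $r\le d$. The $r\times n$ matrix with rows $\lambda(f_1),\dots,\lambda(f_r)$ has rank $r$, so some set $J$ of $r$ columns forms an invertible matrix. Hence the projection $U\to\mathbb Q^J$ onto the coordinates in $J$ is injective, and it maps $L$ into $\{0,\dots,q-1\}^J$. Therefore $n+1=|L|\le q^r\le q^d$.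
\end{proof}

\begin{remark}
For $q=2$ and $n=2$ the bound reads $d\ge\log_23>1$, so $d=2$, in agreement with (K1). For $q=2$ and $n=3$ it gives only $d\ge2$, and the inequality $r\le d$ in the proof can be strict: the triangular permutation $(x_1,\,x_2,\,x_3+x_1x_2)$ has $d=3$, while $L=\{(0,0,0),(1,0,0),(0,1,0),(1,1,0)\}$ spans a plane.
\end{remark}

\begin{thebibliography}{1}
\bibitem{BS} Stefan Bara\'nczuk, Tomasz \'Slusarski, \emph{Polynomial representatives of finite-field maps: a sharp dimensional dichotomy}, arXiv:2608.24612 (2026).
\end{thebibliography}
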